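# Monochromatic solutions of $a(x_1^2-x_2^2)=by^2+cz$

## The theorem, its polynomial form, and a classification

**Theorem A.** For all non-zero integers $a,b,c$, the equation
$$a(x_1^2-x_2^2)=by^2+cz \tag{1}$$
is partition regular.

**Theorem B.** Let $a,c$ be non-zero integers and let $p\in\mathbb Z[y]$ with $p(0)=0$ ($p=0$ is allowed). Then $a(x_1^2-x_2^2)=p(y)+cz$ is partition regular.

**Theorem C.** Let $s,t\ge 1$ and let $a_1,\dots,a_s,c_1,\dots,c_t$ be non-zero integers. Then
$$\sum_{i} a_ix_i^2=\sum_j c_jz_j \tag{2}$$
is partition regular if and only if $\sum_{i\in I}a_i=0$ for some non-empty $I$, or $\sum_{j\in J}c_j=0$ for some non-empty $J$.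

The statement of Theorem A is posed as a conjecture, with the request to prove or disprove it; the source of the problem is Sean Prendiville, "Counting monochromatic solutions to diagonal Diophantine equations", arXiv:2003.10161 (2020). So the conjecture is true. Theorem A is Theorem B with $p(y)=by^2$.

**Definition.** Let $\mathbb N=\{1,2,\dots\}$. For $P\in\mathbb Z[x_1,\dots,x_s]$, the equation $P(x_1,\dots,x_s)=0$ is *partition regular* if for every finite partition $\mathbb N=C_1\cup\dots\cup C_r$ there are a cell $C_j$ and infinitely many tuples $(x_1,\dots,x_s)\in C_j^s$ with $P(x_1,\dots,x_s)=0$.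

We call the cells colours, and a tuple inside one cell monochromatic. Entries of a tuple may coincide.

Here is an equation that fails. Consider $x^2=z$, and colour $n\ge2$ by the parity of $\lfloor\log_2\log_2 n\rfloor$, with $1$ in a colour of its own. Since $\log_2\log_2(x^2)=1+\log_2\log_2x$, the numbers $x$ and $x^2$ have different colours for $x\ge 2$, so $x=z=1$ is the only monochromatic solution. Theorem C agrees: neither $\{1\}$ on the left nor $\{1\}$ on the right has a non-empty subset with sum zero. By Theorem C, $x^2=z_1+z_2$ is not partition regular either, while $x^2=z_1-z_2$ is.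

In Theorem B the condition $p(0)=0$ cannot be dropped. Take $x_1^2-x_2^2=y^2+z+1$ and colour by parity. If all variables have the same parity, then $x_1^2-x_2^2$ is even, $y^2+z$ is even, and the right side is odd. So there is no monochromatic solution at all.

## Few colours, and the relative sizes of the variables

Take $a=b=c=1$, that is, $x_1^2-x_2^2=y^2+z$, and colour by parity. The odd colour contains $3^2-1^2=1^2+7$, and the even colour contains $4^2-2^2=2^2+8$. To see what a general solution should look like, we think about sizes.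

The example $x^2=z$ shows a danger: a colouring that reads $\log\log n$ can forbid $z$ from having size about $x^2$. So we do not want $x_1^2-x_2^2$ to be comparable with $x_1^2$. This suggests keeping the difference $x_1-x_2$ fixed while the sum varies; then $z$ is only a constant times larger than $x_1$. Put $x_1=W+acE$ and $x_2=W-acE$. Then $a(x_1^2-x_2^2)=4a^2cEW$. If we also put $W=X+bcEt^2$, then
$$a\bigl((W+acE)^2-(W-acE)^2\bigr)=4a^2cE\,W=b\,(2acEt)^2+c\,(4a^2EX). \tag{3}$$
So it suffices to find $X,E,t$ such that
$$X+bcEt^2\pm acE,\qquad 4a^2EX,\qquad 2|ac|Et$$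
are positive integers of one colour. With a single colour this is easy: take $E=t=1$ and let $X\to\infty$.

We first drop $y$ and ask for $X\pm acE$ and $4a^2EX$ in one colour. This needs a notion of size for colour classes.

## Upper Banach density and Szemerédi's theorem with a fixed difference

**Notation.** Write $e(\alpha)=e^{2\pi i\alpha}$, let $\|\cdot\|$ be the distance to the nearest integer, and let
$$nS=\{ns:s\in S\},\qquad S/n=\{s\in\mathbb N:ns\in S\}.$$
For example, if $S$ is the set of odd numbers, then $S/2=\emptyset$ and $S/3=S$.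

**Definition.** The *upper Banach density* of $S\subset\mathbb N$ is
$$d^*(S)=\limsup_{L\to\infty}\ \sup_{|I|=L}\frac{|S\cap I|}{L},$$
where $I$ ranges over intervals of $L$ integers.

For example, $\bigcup_n\{n!+1,\dots,n!+n\}$ has $d^*=1$ because it contains arbitrarily long intervals, and the set of squares has $d^*=0$ because the gaps grow. The function $d^*$ is monotone, finitely subadditive, and zero on finite sets. It also satisfies
$$d^*(nS)=d^*(S)/n .$$
Indeed, an interval of $nL$ integers contains exactly $L$ multiples of $n$, namely $nJ$ for an interval $J$ of $L$ integers. So $\sup_{|I|=nL}|nS\cap I|=\sup_{|J|=L}|S\cap J|$. Lengths strictly between $nL$ and $n(L+1)$ are handled by monotonicity of the supremum in the length, and do not change the limsup.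

**Lemma 1.** Let $B\subset\mathbb N$ with $d^*(B)=\delta>0$ and let $F\subset\mathbb Z$ be finite. There is $E\ge1$ with $d^*(\{x\in\mathbb N: x+hE\in B\ \ \forall h\in F\})>0$.

*Proof.* The point is that one difference $E$ serves a whole dense set of $x$. We may enlarge $F$ to $\{-k,\dots,k\}$ with $k\ge1$. By Szemerédi's theorem choose $L$ such that any set of at least $\delta L/2$ elements of an interval of $L$ integers contains a $(2k+1)$-term progression. Choose intervals $I_n$ with $|I_n|\to\infty$ and $|B\cap I_n|\ge\frac34\delta|I_n|$.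

Consider the $|I_n|-L+1$ windows of $L$ consecutive integers inside $I_n$. Every element of $I_n$ at distance at least $L$ from both ends lies in exactly $L$ windows. Hence the mean density of $B$ on the windows is at least $(|B\cap I_n|-2L)/|I_n|\ge\frac58\delta$ for large $n$. If $\rho$ is the proportion of windows on which $B$ has density at least $\delta/2$, then the mean is at most $\rho+\delta/2$, so $\rho\ge\delta/8$.

Each such window contains a $(2k+1)$-term progression in $B$, with centre in $I_n$ and a difference between $1$ and $L-1$. A pair (centre, difference) comes from at most $L$ windows, since the window contains the centre. So there are at least $\frac{\delta}{8L}(|I_n|-L+1)$ pairs, and some difference $E_n<L$ occurs with at least $\delta|I_n|/(16L^2)$ centres in $I_n$ for $n$ large. Some value $E$ equals $E_n$ for infinitely many $n$. For this $E$ the set in the lemma has density at least $\delta/(16L^2)$ on infinitely many $I_n$. (Its elements lie in $B\subset\mathbb N$, since $0\in F$ now.) $\square$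

## The equation $x_1^2-x_2^2=z$ with two colours

We want $X\pm E$ and $4EX$ in one colour, for $\mathbb N=C_0\cup C_1$. Let $C_0$ be a colour with $d^*(C_0)>0$ and put $B_0=C_0$.

By Lemma 1 there is $E_1$ such that $D_1=\{X: X,\ X\pm E_1\in B_0\}$ has positive density. If $4E_1X\in C_0$ for some $X\in D_1$, we are done. Otherwise $B_1=4E_1D_1$ lies entirely in $C_1$, and $d^*(B_1)>0$.

Now apply Lemma 1 again, inside $B_1$, with more shifts. Choose $E_2$ such that
$$D_2=\{X:\ X,\ X\pm E_2,\ X\pm16E_1^2E_2\in B_1\}$$
has positive density, and take $X\in D_2$. If $4E_2X\in C_1$, then $X\pm E_2$ and $4E_2X$ lie in $C_1$. If $4E_2X\in C_0$, write $X=4E_1X'$, which is possible as $X\in B_1=4E_1D_1$. Then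
$$X\pm16E_1^2E_2=4E_1\,(X'\pm4E_1E_2)\in 4E_1D_1,$$
so $X'\pm E\in D_1\subset C_0$ with $E=4E_1E_2$, and $4EX'=4E_2X\in C_0$. In both cases we have a solution.

The extra shift $16E_1^2E_2$ was put into $D_2$ so that, after division by $4E_1$, it becomes the right shift for the product that has come back to colour $0$. With $r$ colours one continues until a colour is repeated. This iteration is modelled on J. Moreira, "Monochromatic sums and products in $\mathbb N$", Ann. of Math. 185 (2017); no result of that paper is used.

## Why the variable $y$ does not fit in directly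

Suppose the iteration has produced $C$, $E$ and a set $A$ of positive density with $X\pm acE\in C$ and $4a^2EX\in C$ for all $X\in A$. By (3) we now look for $t$ with $X\in A$, $W=X+bcEt^2\in A$ for some $X$, and $2|ac|Et\in C$. The first two conditions hold for many $t$: differences of a dense set contain many values of a polynomial without constant term. But nothing so far relates these $t$ to the colour $C$.

Here is a case where it fails. Let $a=b=c=1$, $E=1$, $C=\{n: n\equiv1,3 \bmod 5\}$ and $A=\{X:X\equiv2\bmod5\}$. For $X\in A$ we have $X+1\equiv3$, $X-1\equiv1$ and $4X\equiv3$, so $X\pm1$ and $4X$ lie in $C$. We want $W=X+t^2$ with $W\pm1$, $4X$, $2t$ in $C$. From $W\pm1\in C$ we get $W\equiv2$; from $4X\in C$ we get $X\equiv2$ or $X\equiv 4$. So $t^2=W-X\equiv0$ or $t^2\equiv 3$. As $3$ is not a square modulo $5$, we get $5\mid t$, and $y=2t\equiv0\bmod 5$ is not in $C$. No choice of $X$ and $t$ works with $E=1$. (The colour $C$ does contain solutions, such as $11^2-3^2=1^2+111$, but with another $E$; and $E$ is fixed before $y$ enters.)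

The failure carries information. In the example the return times $t$ of $A$ are the multiples of $5$, and $C$ contains no multiple of $5$. *On the set of candidates for $y$ the colour $C$ does not occur.* So one can restrict the colouring to that set and use induction on the number of colours.

For this we must run the iteration inside sets of return times. These are not always as simple as $5\mathbb N$. If $A=\{X:\|\sqrt2X\|<\frac1{20}\}$ and $X,X+t^2\in A$, then $\|\sqrt2\,t^2\|<\frac1{10}$, a condition that by equidistribution fails for some multiple of every $m$. We need a class of sets which contains $\mathbb N$, contains all sets of return times, is closed under dilation and intersection, and in which the iteration can still be run. The last demand is the serious one: the products $4a^2EX$ must land in the given thin set, while Lemma 1 gives no control over $E$.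

## Polynomial Bohr sets and the class $\mathcal R$

**Definition.** For $D,m\ge1$, $\theta_1,\dots,\theta_k\in\mathbb R$ ($k\ge0$) and $\varepsilon>0$ let
$$\mathcal B_D(m;\theta_1,\dots,\theta_k;\varepsilon)=\{y\in\mathbb N:\ m\mid y,\ \ \|\theta_iy^e\|<\varepsilon\ \ (1\le i\le k,\ 1\le e\le D)\}.$$
Let $\mathcal R$ be the class of all $R\subset\mathbb N$ such that $R\supseteq\mathcal B\setminus Z$ for some such $\mathcal B$ and some $Z$ with $d^*(Z)=0$.

Examples. With $\theta=\frac15$ we have $\|y/5\|<\frac1{10}$ exactly when $5\mid y$, so $\mathcal B_D(1;\frac15;\frac1{10})=5\mathbb N$. With an irrational parameter, $840\in\mathcal B_2(3;\sqrt2;\frac1{10})$: since $99^2-2\cdot70^2=1$, we have $70\sqrt2=99-u$ with $u=1/(99+70\sqrt2)=0.0050506\ldots$, so $840\sqrt2=1188-12u$ with $12u=0.0606\ldots$, and $840^2\sqrt2$ differs from an integer by $\|10080\,u\|=\|50.910\ldots\|<\frac1{10}$. The set $5\mathbb N$ without the squares is in $\mathcal R$.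

**Lemma 2.**

1. $\mathbb N\in\mathcal R$. The class $\mathcal R$ is closed under finite intersections and under removing finite sets.
2. If $R\in\mathcal R$ and $n\in\mathbb N$, then $nR\in\mathcal R$.

*Proof.* For (1), $\mathbb N=\mathcal B_1(1;\ ;\varepsilon)$ with $k=0$. For an intersection, take the maximum of the $D$'s, the lcm of the $m$'s, all the $\theta$'s together, the minimum of the $\varepsilon$'s, and the union of the $Z$'s. Removing a finite set enlarges $Z$ by a finite set.

For (2), we claim
$$n\,\mathcal B_D(m;(\theta_i)_i;\varepsilon)\supseteq\mathcal B_D\bigl(nm;(\theta_in^{-e'})_{i,\,1\le e'\le D};\varepsilon\bigr).$$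
If $y$ is in the right side, then $y=ns$ with $m\mid s$, and the condition with parameter $\theta_in^{-e}$ and exponent $e$ reads $\|\theta_in^{-e}(ns)^e\|=\|\theta_is^e\|<\varepsilon$. So $s\in\mathcal B_D(m;(\theta_i);\varepsilon)$. Finally $n(\mathcal B\setminus Z)=n\mathcal B\setminus nZ$ and $d^*(nZ)=0$. $\square$

The next fact turns equal positions on the circle into small combinations. It is used twice.

**Lemma 3.** If $v_h\in\mathbb R/\mathbb Z$ all lie in one arc of length $\eta$ and $c_h$ are integers with $\sum_hc_h=0$, then $\|\sum_hc_hv_h\|\le\eta\sum_h|c_h|$.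

*Proof.* Write $v_h=v+u_h$ with $v$ the start of the arc and $0\le u_h\le\eta$. Then $\sum c_hv_h=v\sum c_h+\sum c_hu_h=\sum c_hu_h$. $\square$

**Lemma 4.** $d^*(\mathcal B)>0$ for every $\mathcal B=\mathcal B_D(m;\theta_1,\dots,\theta_k;\varepsilon)$. Hence $d^*(R)>0$ for every $R\in\mathcal R$; in particular $R\neq\emptyset$.

*Proof.* We have $\mathcal B=mS$ with $S=\{s\in\mathbb N:\|\beta_{i,e}s^e\|<\varepsilon\ \forall i,e\}$ and $\beta_{i,e}=\theta_im^e$. If $k=0$ then $S=\mathbb N$; let $k\ge1$. We show that every $u$ has a small multiple in $S$.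

Cut $(\mathbb R/\mathbb Z)^{kD}$ into finitely many, say $\ell$, cells, each a product of arcs of length at most $\eta$, where $\eta<2^{-D}\varepsilon$. By van der Waerden's theorem there is $W$ such that every $\ell$-colouring of $\{1,\dots,W\}$ has a monochromatic $(D+1)$-term progression. Fix $u\in\mathbb N$ and colour $j\in\{1,\dots,W\}$ by the cell of $\bigl(\beta_{i,e}(ju)^e/e!\bigr)_{i,e}$. We get a monochromatic progression $j_0,j_0+j,\dots,j_0+Dj$ with $1\le j\le W$. The $e$-th finite difference with step $j$ of $x^e$ is $e!\,j^e$, so for $1\le e\le D$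
$$\sum_{h=0}^e(-1)^{e-h}\binom eh\frac{\beta_{i,e}\bigl((j_0+hj)u\bigr)^e}{e!}=\beta_{i,e}(ju)^e .$$
The coefficients sum to $0$ and their absolute values sum to $2^e$. By Lemma 3, $\|\beta_{i,e}(ju)^e\|\le2^e\eta<\varepsilon$ for all $i,e$, that is, $ju\in S$.

Hence $\mathbb N=\bigcup_{j\le W}S/j$, so $d^*(S/j)\ge1/W$ for some $j\le W$. Since $j(S/j)\subset S$, we get $d^*(S)\ge d^*(S/j)/j\ge W^{-2}$, and $d^*(\mathcal B)=d^*(S)/m>0$.

If $R\supseteq\mathcal B\setminus Z$ with $d^*(Z)=0$, then $\mathcal B\subset R\cup Z$, so $d^*(R)\ge d^*(\mathcal B)>0$. $\square$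

The lemma also shows what is *not* in $\mathcal R$. For instance, the set of odd numbers is not: if it contained $\mathcal B\setminus Z$, the even elements of $\mathcal B$ would lie in $Z$; but these contain a set of the form in the definition, with $m$ replaced by $\operatorname{lcm}(m,2)$, which has positive density.

## Return times along a polynomial lie in $\mathcal R$

Two textbook facts enter.

**Herglotz's theorem.** If $g:\mathbb Z\to\mathbb C$ satisfies $\sum_{n,m}c_n\overline{c_m}\,g(n-m)\ge0$ for all finitely supported complex $(c_n)$, then $g(n)=\int e(n\alpha)\,d\sigma(\alpha)$ for a finite positive Borel measure $\sigma$ on $\mathbb R/\mathbb Z$.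

The second is Weyl's equidistribution theorem. We need it uniformly over intervals, and prove that form.

**Lemma 5.** For $D\ge1$ and irrational $\theta$ let $M_D(\theta;L)$ be the supremum of $\bigl|\frac1L\sum_{t=1}^Le(f(t))\bigr|$ over all real polynomials $f$ of degree $D$ with leading coefficient $\theta$. Then $M_D(\theta;L)\to0$ as $L\to\infty$.

*Proof.* Induction on $D$. For $D=1$ a geometric sum gives $M_1(\theta;L)\le\frac{2}{L|1-e(\theta)|}$. Let $D\ge2$, fix $H\ge2$, let $L>H$, and put $a_t=e(f(t))$ for $1\le t\le L$ and $a_t=0$ otherwise. With $S=\sum_ta_t$ we have $HS=\sum_t\sum_{h=0}^{H-1}a_{t+h}$, where at most $L+H-1$ values of $t$ contribute. By Cauchy–Schwarz,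
$$H^2|S|^2\le(L+H-1)\sum_{0\le h,h'<H}\ \sum_ta_{t+h}\overline{a_{t+h'}} .$$
Each of the $H$ pairs $h=h'$ contributes $L$. For $d=h-h'\ne0$ the inner sum is a sum of $e(f(t+d)-f(t))$ over an interval of $L-|d|$ integers. The polynomial $f(t+d)-f(t)$ has degree $D-1$ and irrational leading coefficient $Dd\theta$, and translating $t$ keeps both. So the inner sum is at most $L\,M_{D-1}(Dd\theta;L-|d|)$ in absolute value. Therefore
$$M_D(\theta;L)^2\le\Bigl(1+\frac HL\Bigr)\Bigl(\frac1H+\max_{0<|d|<H}M_{D-1}(Dd\theta;L-|d|)\Bigr).$$
Let $L\to\infty$ with $H$ fixed: $\limsup_LM_D(\theta;L)^2\le1/H$. As $H$ is arbitrary, the claim follows. $\square$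

**Lemma 6.** Let $A\subset\mathbb N$ with $d^*(A)=\delta>0$, and let $q\in\mathbb Z[t]$ with $q(0)=0$. Then
$$R_A:=\{t\in\mathbb N:\ A\cap(A-q(t))\ne\emptyset\}\in\mathcal R .$$

*Proof.* If $q=0$, then $R_A=\mathbb N$. Let $q\ne0$; as $q(0)=0$, its degree $D$ is at least $1$.

**Step 1: a measure that encodes the correlations of $A$.** Choose intervals $I_j$ with $|I_j|\to\infty$ and $|A\cap I_j|/|I_j|\to\delta$. By a diagonal argument we may pass to a subsequence such that for every $n\in\mathbb Z$ the limit
$$g(n)=\lim_j\frac{|A\cap(A-n)\cap I_j|}{|I_j|}$$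
exists. Note that $g(q(t))>0$ implies $t\in R_A$. For finitely supported $(c_n)$,
$$\sum_{n,m}c_n\overline{c_m}\,g(n-m)=\lim_j\frac1{|I_j|}\sum_{x\in I_j}\Bigl|\sum_nc_n1_A(x+n)\Bigr|^2\ \ge0. \tag{4}$$
To see this, expand the square and substitute $x'=x+m$ in $\sum_{x\in I_j}1_A(x+n)1_A(x+m)$; the range $I_j+m$ differs from $I_j$ in at most $2|m|$ points, which does not affect the limit. By Herglotz's theorem $g(n)=\int e(n\alpha)\,d\sigma(\alpha)$.

**Step 2: the atom at $0$ is large.** Take $c_n=1/N$ for $1\le n\le N$ in (4). The left side is $\int\bigl|\frac1N\sum_{n\le N}e(n\alpha)\bigr|^2d\sigma(\alpha)$, which tends to $\sigma(\{0\})$ as $N\to\infty$ by dominated convergence. The right side is, by Cauchy–Schwarz, at least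
$$\lim_j\Bigl(\frac1{|I_j|}\sum_{x\in I_j}\frac1N\sum_{n\le N}1_A(x+n)\Bigr)^2=\delta^2 .$$
So $w_0:=\sigma(\{0\})\ge\delta^2$.

(Check on $A=\{X\equiv2\bmod 5\}$: here $g(n)=\frac15$ if $5\mid n$ and $0$ otherwise, and $\sigma$ has mass $\frac1{25}$ at each $j/5$. So $w_0=\frac1{25}=\delta^2$.)

**Step 3: the continuous part only matters on a set of density zero.** Write $\sigma=\sigma_d+\sigma_c$ with $\sigma_d$ atomic and $\sigma_c$ without atoms. Put
$$h(t)=\int e(q(t)\alpha)\,d\sigma_c(\alpha),\qquad Z=\{t\in\mathbb N:|h(t)|\ge\delta^2/4\}.$$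
For an interval $J$ of length $L$, we expand $|h(t)|^2$ as a double integral and get
$$\frac1L\sum_{t\in J}|h(t)|^2\le\iint w_L(\alpha-\beta)\,d\sigma_c(\alpha)\,d\sigma_c(\beta),\qquad w_L(\gamma)=\sup_{|J|=L}\Bigl|\frac1L\sum_{t\in J}e(\gamma q(t))\Bigr|\le1 .$$
Moving $J$ to $\{1,\dots,L\}$ replaces $q$ by a translate with the same leading coefficient $q_D$. So for irrational $\gamma$ we have $w_L(\gamma)\le M_D(\gamma q_D;L)\to0$ by Lemma 5. The set of $(\alpha,\beta)$ with $\alpha-\beta$ rational is $\sigma_c\times\sigma_c$-null, by Fubini: for each $\beta$ it contains only countably many $\alpha$, and $\sigma_c$ has no atoms. By dominated convergence the double integral tends to $0$ as $L\to\infty$, and it does not depend on $J$. By Chebyshev's inequality $|Z\cap J|/L\le\frac{16}{\delta^4}\cdot\frac1L\sum_{t\in J}|h(t)|^2$, so $d^*(Z)=0$.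

**Step 4: finitely many atoms give a polynomial Bohr set.** Let $\alpha_1,\alpha_2,\dots$ be the non-zero atoms, with masses $w_i$. Choose $k$ with $\sum_{i>k}w_i<\delta^2/4$. If $t\notin Z$ and $\|\alpha_iq(t)\|<\frac14$ for $i\le k$, then the cosines below are positive, and
$$g(q(t))=\operatorname{Re}g(q(t))\ge w_0+\sum_{i\le k}w_i\cos(2\pi\alpha_iq(t))-\frac{\delta^2}4-\frac{\delta^2}4\ge\frac{\delta^2}2>0,$$
so $t\in R_A$. Write $q(t)=\sum_{j=1}^Dq_jt^j$. If $\|\alpha_iq_jt^j\|<\frac1{4D}$ for all $i\le k$, $j\le D$, then $\|\alpha_iq(t)\|<\frac14$ for all $i\le k$. Hence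
$$R_A\supseteq\mathcal B_D\Bigl(1;(\alpha_iq_j)_{i\le k,\,j\le D};\frac1{4D}\Bigr)\setminus Z. \qquad\square$$

## Steering the product $EX$ into a Bohr set

To iterate inside $R\in\mathcal R$ we must find $E$ and many $X$ with $X+hE\in B$ for prescribed $h$ and, in addition, $\kappa EX\in\mathcal B$. A condition such as $\|\theta\kappa EX\|<\varepsilon$ involves the product of a number $E$ that we do not choose with the variable $X$. The way out is that $EX$ is a combination of *squares of members of the progression*:
$$4EX=(X+E)^2-(X-E)^2 .$$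
If $X+E$ and $X-E$ lie in a subset of $B$ on which the phase $\theta\kappa x^2/4$ is constant modulo $1$ up to $\eta$, then $\|\theta\kappa EX\|\le2\eta$. We can arrange this in advance, because cutting $B$ into finitely many pieces leaves one with positive density. For higher powers $(EX)^e$ we need a similar identity.

**Lemma 7.** For every $e\ge1$ there are integers $c_{e,h}$ ($0\le h\le2e$) with $\sum_hc_{e,h}=0$ and an integer $N_e\ge1$ such that, identically in $X,E$,
$$\sum_{h=0}^{2e}c_{e,h}(X+hE)^{2e}=N_eX^eE^e. \tag{5}$$

*Proof.* The coefficient of $X^{2e-s}E^s$ on the left is $\binom{2e}s\sum_hc_{e,h}h^s$. The Vandermonde matrix $(h^s)_{0\le s,h\le2e}$ (with $0^0=1$) is invertible over $\mathbb Q$. So there are rational $c_{e,h}$ with $\sum_hc_{e,h}h^s=0$ for $s\ne e$ and $\sum_hc_{e,h}h^e=1$. Clearing denominators by a positive integer gives integers and a positive integer $N_e$. The condition for $s=0$ (which is not $e$) is $\sum_hc_{e,h}=0$. $\square$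

For $e=1$ one has $-3X^2+4(X+E)^2-(X+2E)^2=4XE$. For $e=2$, up to a shift of $h$,
$$-(X+2E)^4+16(X+E)^4-30X^4+16(X-E)^4-(X-2E)^4=144X^2E^2 .$$

**Lemma 8.** Let $B\subset\mathbb N$ with $d^*(B)>0$, $\kappa\in\mathbb N$, $F\subset\mathbb Z$ finite, and $\mathcal B=\mathcal B_D(m;\theta_1,\dots,\theta_k;\varepsilon)$. There is $E\in\mathbb N$ such that
$$d^*\bigl(\{X\in\mathbb N:\ X+hE\in B\ \ \forall h\in F,\quad\kappa EX\in\mathcal B\}\bigr)>0 .$$

*Proof.* **Step 1: cut $B$ by residues and phases.** Put $\psi_{i,e}(x)=\kappa^e\theta_ix^{2e}/N_e$ for $i\le k$, $1\le e\le D$. Choose $\eta>0$ with $\eta\sum_h|c_{e,h}|<\varepsilon$ for all $e\le D$. Partition $B$ into finitely many pieces according to $x\bmod m$ and the cell of $(\psi_{i,e}(x)\bmod1)_{i,e}$, where the cells are products of arcs of length at most $\eta$. By subadditivity some piece $B'$ has $d^*(B')>0$.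

**Step 2: find progressions in one piece.** Apply Lemma 1 to $B'$ and $F'=F\cup\{0,1,\dots,2D\}$. We get $E\ge1$ such that the set of $X$ with $X+hE\in B'$ for all $h\in F'$ has positive upper Banach density.

**Step 3: check the conditions for such $X$.** Clearly $X\in B'\subset\mathbb N$, and $X+hE\in B$ for $h\in F$. Since $X$ and $X+E$ are in $B'$, they are congruent modulo $m$, so $m\mid E$ and $m\mid\kappa EX$. For $1\le e\le D$, all $\psi_{i,e}(X+hE)$ with $0\le h\le2e$ lie modulo $1$ in one arc of length at most $\eta$. By (5) and Lemma 3,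
$$\|\theta_i(\kappa EX)^e\|=\Bigl\|\sum_{h=0}^{2e}c_{e,h}\,\psi_{i,e}(X+hE)\Bigr\|\le\eta\sum_h|c_{e,h}|<\varepsilon .$$
So $\kappa EX\in\mathcal B$. $\square$

## Induction on the number of colours: proof of Theorems A and B

In what follows cells of a partition may be empty.

**Definition.** An equation is *$\mathcal R$-regular* if for every $R\in\mathcal R$ and every finite partition of $R$ it has a solution with all variables in one cell.

For example, $z_1=z_2$ is $\mathcal R$-regular, because every $R\in\mathcal R$ is non-empty. The equation $x=2y$ is not: split $\mathbb N$ by the parity of the exponent of $2$ in $n$.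

**Lemma 9.** An $\mathcal R$-regular equation is partition regular.

*Proof.* Suppose $\mathbb N=C_1\cup\dots\cup C_r$ and each $C_j$ contains only finitely many solutions. Delete from $\mathbb N$ all entries of all these solutions. What remains is in $\mathcal R$ by Lemma 2, so some $C_j$ contains a solution with no deleted entry. But all entries of solutions in $C_j$ were deleted, a contradiction. $\square$

**Proposition 10.** Let $a,c\ne0$ be integers and $p\in\mathbb Z[y]$ with $p(0)=0$. For every $r\ge0$: if $R\in\mathcal R$ is partitioned into $r$ cells, some cell contains $x_1,x_2,y,z$ with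
$$a(x_1^2-x_2^2)=p(y)+cz. \tag{6}$$

*Proof.* Induction on $r$. For $r=0$ there is nothing to prove, since $R\neq\emptyset$ has no partition into $0$ cells. Let $r\ge1$, assume the statement for $r-1$, and suppose that $R=C_1\cup\dots\cup C_r\in\mathcal R$ has no solution of (6) in one cell. Let $R\supseteq\mathcal B\setminus Z$ as in the definition of $\mathcal R$, and put $\kappa=4a^2$.

**Step 1: the iteration, carried out inside $R$.** The aim is a chain $B_0,B_1,\dots,B_r$ of sets of positive density, each inside one cell, each obtained from the previous one by a multiplication $X\mapsto\kappa E_iX$, with enough shifts stored on the way.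

By Lemma 4 pick $t_0$ with $d^*(C_{t_0})>0$ and put $B_0=C_{t_0}$. Let $1\le i\le r$ and suppose $B_0,\dots,B_{i-1}$ and $E_1,\dots,E_{i-1}$ are constructed, with $d^*(B_{i-1})>0$. Write
$$P_{l,j}=\prod_{l<s\le j}\kappa E_s,\qquad P_{j,j}=1 .$$
Apply Lemma 8 with $B=B_{i-1}$, with $\kappa$ and $\mathcal B$, and with $F=\{0\}\cup\{\pm ac\,P_{l,i-1}^2:0\le l<i\}$. (In the two-colour case with $a=c=1$, the shifts $\pm16E_1^2$ were $\pm P_{0,1}^2$.) We get $E_i\in\mathbb N$ such that
$$D_i=\{X\in\mathbb N:\ X+hE_i\in B_{i-1}\ \ \forall h\in F,\quad\kappa E_iX\in\mathcal B\}$$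
has $d^*(D_i)>0$. The set $\kappa E_iD_i$ lies in $\mathcal B$ and has positive upper Banach density. Apart from elements of $Z$ it lies in $R$. By subadditivity there is $t_i$ such that
$$B_i:=\kappa E_iD_i\cap C_{t_i}\quad\text{has}\quad d^*(B_i)>0 .$$
Since $0\in F$, we have $D_i\subset B_{i-1}$, so $B_i\subset\kappa E_iB_{i-1}$. Iterating,
$$B_i\subset P_{l,i}B_l\qquad(0\le l\le i\le r). \tag{7}$$

**Step 2: a repeated colour gives $X\pm acE$ and $4a^2EX$.** Among $t_0,\dots,t_r$ two coincide, say $t_l=t_i$ with $l<i$. Let $C=C_{t_l}=C_{t_i}$, $P'=P_{l,i-1}$ and $E=P'E_i$, so that $\kappa E=P_{l,i}$. Let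
$$A=\{X\in\mathbb N:\kappa EX\in B_i\}.$$
By (7) every element of $B_i$ is a multiple of $P_{l,i}$, so $B_i=P_{l,i}A$ and $d^*(A)=P_{l,i}\,d^*(B_i)>0$. Let $X\in A$.

* $\kappa EX\in B_i\subset C$.
* $\kappa E_i\cdot P'X=\kappa EX\in B_i\subset\kappa E_iD_i$, so $P'X\in D_i$. As $\pm acP'^2\in F$, it follows that $P'X\pm acP'^2E_i\in B_{i-1}$. By (7), $B_{i-1}\subset P'B_l$. Dividing by $P'$ gives $X\pm acE\in B_l\subset C$.

Therefore
$$X-acE,\quad X+acE,\quad 4a^2EX\ \in C\qquad\text{for every }X\in A. \tag{8}$$

**Step 3: the candidates for $y$ avoid $C$.** Let $\lambda=4a^2|c|E$ and $q(t)=p(\lambda t)/(4a^2cE)$. Since $p(0)=0$, all coefficients of $p(\lambda t)$ are divisible by $\lambda=\pm4a^2cE$, so $q\in\mathbb Z[t]$, and $q(0)=0$. Let $t\in R_A=\{t:A\cap(A-q(t))\ne\emptyset\}$. Then there is $X\in A$ with $W:=X+q(t)\in A$. Put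
$$x_1=W+acE,\quad x_2=W-acE,\quad z=4a^2EX,\quad y=\lambda t .$$
By (8), used for $W$ and for $X$, we have $x_1,x_2,z\in C$. Moreover
$$a(x_1^2-x_2^2)=a\cdot4W\cdot acE=4a^2cE\,W=c\cdot4a^2EX+4a^2cE\,q(t)=cz+p(y).$$
Since no cell contains a solution of (6), $y=\lambda t\notin C$. Thus $\lambda R_A\cap C=\emptyset$.

**Step 4: one colour fewer.** By Lemma 6, $R_A\in\mathcal R$. By Lemma 2, $R':=R\cap\lambda R_A\in\mathcal R$. Since $R'\cap C=\emptyset$, the set $R'$ is partitioned into the $r-1$ cells $C_j\cap R'$ with $j\ne t_l$. By the induction hypothesis one of these cells contains a solution of (6), and so does the corresponding $C_j$. This is a contradiction. $\square$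

*Proof of Theorems B and A.* By Proposition 10 equation (6) is $\mathcal R$-regular, so it is partition regular by Lemma 9. When $p=0$, the same proposition gives $x_1,x_2,z$ in one cell, so $a(x_1^2-x_2^2)=cz$, in the variables $x_1,x_2,z$, is also $\mathcal R$-regular and partition regular. This is Theorem B. Theorem A is the case $p(y)=by^2$. $\blacksquare$

## Zero sums of coefficients suffice in Theorem C

Only one more equation is needed, and for it the iteration is not required.

**Proposition 11.** If $c\ne0$ is an integer and $p\in\mathbb Z[y]$ with $p(0)=0$, then $c(z_1-z_2)=p(y)$ is $\mathcal R$-regular.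

*Proof.* Induction on the number $r$ of cells; $r=0$ is vacuous. Suppose $R=C_1\cup\dots\cup C_r\in\mathcal R$ has no solution in one cell. By Lemma 4 some cell $C$ has $d^*(C)>0$. Let $q(t)=p(|c|t)/c$. As before $q\in\mathbb Z[t]$ and $q(0)=0$. If $C\cap(C-q(t))\ne\emptyset$, choose $z_2\in C$ with $z_1=z_2+q(t)\in C$. Then $c(z_1-z_2)=p(|c|t)$, so $|c|t\notin C$. Hence
$$R'=R\cap|c|\,\{t:C\cap(C-q(t))\ne\emptyset\}$$
misses $C$. It lies in $\mathcal R$ by Lemmas 6 and 2, and is partitioned into the other $r-1$ cells. The induction hypothesis gives a solution in one cell, a contradiction. $\square$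

*Proof of sufficiency in Theorem C.* If an equation becomes $\mathcal R$-regular after some variables are identified, then it was $\mathcal R$-regular, because a solution of the new equation is a solution of the old one with the same entries.

Suppose $\sum_{j\in J}c_j=0$ with $J\ne\emptyset$. Fix $j_0\in J$. Set $z_{j_0}=z_1$, set $z_j=z_2$ for the other $j\in J$, and set all remaining variables equal to $y$. Since the $c_j$ with $j\in J\setminus\{j_0\}$ add up to $-c_{j_0}$, equation (2) becomes
$$c_{j_0}(z_1-z_2)=\Bigl(\sum_ia_i\Bigr)y^2-\Bigl(\sum_{j\notin J}c_j\Bigr)y,$$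
which is $\mathcal R$-regular by Proposition 11.

Otherwise $\sum_{i\in I}a_i=0$ for some $I\ne\emptyset$, and $c:=\sum_jc_j\ne0$, since the full index set is not a zero-sum set. Fix $i_0\in I$. Set $x_{i_0}=x_1$, $x_i=x_2$ for the other $i\in I$, $x_i=y$ for $i\notin I$, and all $z_j=z$. Equation (2) becomes
$$a_{i_0}(x_1^2-x_2^2)=-\Bigl(\sum_{i\notin I}a_i\Bigr)y^2+cz,$$
which is $\mathcal R$-regular by Proposition 10. (If $I$ is everything, $y$ is absent and $p=0$.)

In both cases (2) is $\mathcal R$-regular, and Lemma 9 applies. $\square$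

## A colouring by $\log n$ and $\log\log n$ when no sum vanishes

*Proof of necessity in Theorem C.* Assume that no non-empty subset sum of the $a_i$ vanishes, and none of the $c_j$. The colouring for $x^2=z$ separated $x$ from $x^2$. Here the two sides of (2) could cancel internally, so a second device is needed: a coordinate that reads $\log n$ and forces entries of one colour to be almost equal or very far apart.

**Step 1: the colouring.** Let $T=\sum|a_i|+\sum|c_j|\ge2$, $\varepsilon=\frac1{4T}$, $K=2T$, and choose $N$ with $(1+\varepsilon)^{N-1}\ge K$. Colour $n\ge2$ by the pair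
$$\Bigl(\Bigl\lfloor\frac{\log n}{\log(1+\varepsilon)}\Bigr\rfloor\bmod N,\ \ \lfloor2\log_2\log_2n\rfloor\bmod4\Bigr),$$
and give $n=1$ its own colour. If $m\le n$ agree in the first coordinate, the two floors differ by $0$ or by at least $N$. In the first case $n/m<1+\varepsilon$; in the second $n/m>(1+\varepsilon)^{N-1}\ge K$.

**Step 2: no internal cancellation.** The aim is to show that each side of (2) has the size of its largest term. The colour of $1$ contains at most one solution, so consider a monochromatic solution with all entries at least $2$. Let $x=\max x_i$ and $z=\max z_j$. Let $I$ be the set of $i$ with $x_i>x/(1+\varepsilon)$; it is non-empty. For $i\in I$ we have $1\ge(x_i/x)^2\ge(1+\varepsilon)^{-2}\ge1-2\varepsilon$. For $i\notin I$ we have $x/x_i\ge1+\varepsilon$, hence $x/x_i>K$ and $(x_i/x)^2\le1/K$. Therefore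
$$\Bigl|\frac1{x^2}\sum_ia_ix_i^2-\sum_{i\in I}a_i\Bigr|\le T\max\Bigl(2\varepsilon,\frac1K\Bigr)=\frac12 .$$
Since $\sum_{i\in I}a_i$ is a non-zero integer, $\frac12x^2\le\bigl|\sum_ia_ix_i^2\bigr|\le Tx^2$. In the same way, with $J$ the set of $j$ with $z_j>z/(1+\varepsilon)$, where $|z_j/z-1|\le\varepsilon$ for $j\in J$ and $z_j/z\le1/K$ for $j\notin J$, we get $\frac12z\le\bigl|\sum_jc_jz_j\bigr|\le Tz$. As the two sides of (2) are equal,
$$\frac{x^2}{2T}\le z\le2Tx^2. \tag{9}$$

**Step 3: the second coordinate bounds $x$.** Suppose $x\ge4T^2$, and let $\tau=\log_2(2T)$, so $\log_2x\ge2\tau$. By (9), $|\log_2z-2\log_2x|\le\tau$. So $\rho=\log_2z/(2\log_2x)$ satisfies $|\rho-1|\le\tau/(2\log_2 x)\le\frac14$. Since $\frac34>2^{-1/2}$ and $\frac54<2^{1/2}$,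
$$2\log_2\log_2z-2\log_2\log_2x=2+2\log_2\rho\in(1,3).$$
But $x$ and $z$ have the same second coordinate, so their floors differ by a multiple of $4$, and this difference lies within distance less than $1$ of a multiple of $4$. No number in $(1,3)$ does, a contradiction.

Hence $x<4T^2$, and $z\le2Tx^2$ is bounded by (9). So every colour class contains only finitely many solutions, and (2) is not partition regular. With the sufficiency part, Theorem C is proved. $\blacksquare$
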